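\title{Integral residuated lattices do not have the amalgamation property}

\begin{abstract}
We show that the variety of integral residuated lattices does not have the amalgamation property. The counterexample consists of algebras with four, five and seven elements. It has no amalgam even among all residuated lattices, and its pushout is trivial. We also show that the variety of integral residuated lattices satisfying $x^{n+1}=x^n$ has the amalgamation property if and only if $n=1$.
\end{abstract}

\section{Introduction}

A \emph{residuated lattice} is an algebra $\langle R,\wedge,\vee,\cdot,\backslash,/,1\rangle$ such that $\langle R,\cdot,1\rangle$ is a monoid, $\langle R,\wedge,\vee\rangle$ is a lattice, and for all $a,b,c\in R$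
\begin{equation}\label{eq:res}
ab\le c\iff b\le a\backslash c\iff a\le c/b .
\end{equation}
Thus $a\backslash c$ is the largest solution $z$ of $az\le c$, and $c/b$ is the largest solution of $zb\le c$; these are the \emph{residuals}. A residuated lattice is \emph{integral} if it satisfies $x\le 1$. For example, the two-sided ideals of a unital ring $S$, ordered by inclusion and multiplied as ideals, form an integral residuated lattice with unit $S$, in which $I\backslash J=\{r: Ir\subseteq J\}$ and $J/I=\{r: rI\subseteq J\}$. Residuated lattices form a variety, that is, a class defined by identities, and the integral ones form a subvariety.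

Homomorphisms preserve all six operations, an \emph{embedding} is an injective homomorphism, and $\mathbf A\le\mathbf B$ means that $\mathbf A$ is a subalgebra of $\mathbf B$. Because of the residuals, $\mathbf A\le\mathbf B$ is a strong condition: for $a,a'\in A$, every solution $z\in B$ of $az\le a'$ lies below the largest solution that $\mathbf A$ already has.

Let $\mathsf K$ be a class of algebras. A \emph{span} in $\mathsf K$ is a pair of embeddings $\varphi_B\colon\mathbf A\to\mathbf B$, $\varphi_C\colon\mathbf A\to\mathbf C$ with $\mathbf A,\mathbf B,\mathbf C\in\mathsf K$. An \emph{amalgam} of the span in $\mathsf K$ is an algebra $\mathbf D\in\mathsf K$ with embeddings $\psi_B\colon\mathbf B\to\mathbf D$, $\psi_C\colon\mathbf C\to\mathbf D$ such that $\psi_B\circ\varphi_B=\psi_C\circ\varphi_C$. The class $\mathsf K$ has the \emph{amalgamation property} (AP) if every span in $\mathsf K$ has an amalgam in $\mathsf K$. The property says that two extensions of one algebra never contradict each other. In a variety, the simplest spans do have amalgams. Suppose that $\mathbf A\le\mathbf B$, $\mathbf A\le\mathbf C$ and that homomorphisms $r_B\colon\mathbf B\to\mathbf A$, $r_C\colon\mathbf C\to\mathbf A$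 fix $A$ pointwise, as happens for residuated lattices when $A=\{1\}$. Then $\mathbf B\times\mathbf C$ is an amalgam, with $b\mapsto(b,r_B(b))$ and $c\mapsto(r_C(c),c)$.

It is known that the variety of all residuated lattices does not have the AP, while the variety of commutative residuated lattices and the variety of commutative integral residuated lattices do. The following question is posed in \cite{JS}.

\begin{quote}
Does the variety of integral residuated lattices have the amalgamation property?
\end{quote}

The failure for all residuated lattices does not settle the question: a span without an amalgam may involve algebras that are not integral, and the commutative case shows that a subvariety can regain the property. Moreover, integrality is a step toward commutativity. Both $xy$ and $yx$ lie below $x\wedge y$, and both equal $x\wedge y$ when multiplication is also idempotent. One may therefore guess that the answer is yes. It is no, and an inequality $c\le1$ is one of the ingredients of the obstruction.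

\begin{theorem}\label{thm:main}
There are finite integral residuated lattices $\mathbf A\le\mathbf B$ and $\mathbf A\le\mathbf C$ with $|A|=4$, $|B|=5$, $|C|=7$ such that the span of inclusions has no amalgam in the class of all residuated lattices. In particular, the variety of integral residuated lattices does not have the amalgamation property.
\end{theorem}

The three algebras satisfy $x^3=x^2$, and among the identities $x^{n+1}=x^n$ this is as far as any counterexample can go.

\begin{theorem}\label{thm:threshold}
For $n\ge1$, the variety of integral residuated lattices satisfying $x^{n+1}=x^n$ has the amalgamation property if and only if $n=1$.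
\end{theorem}

Section~\ref{sec:tools} gives a construction of finite integral residuated lattices. Section~\ref{sec:idea} isolates the obstruction, tries it on a five-element chain, and derives the shape of $\mathbf C$ from the failure of this attempt. Section~\ref{sec:example} proves Theorem~\ref{thm:main} in a form that involves only $\vee,\cdot,1$. Section~\ref{sec:collapse} shows that the span has a trivial pushout and lists classes that fail the AP as a result. Section~\ref{sec:threshold} proves Theorem~\ref{thm:threshold}.

\section{Finite integral residuated lattices}\label{sec:tools}

A \emph{semilattice-ordered monoid} is an algebra $\langle D,\vee,\cdot,1\rangle$ in which $\langle D,\vee\rangle$ is a join-semilattice, $\langle D,\cdot,1\rangle$ is a monoid, and multiplication distributes over binary joins: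
\begin{equation}\label{eq:dist}
z(p\vee q)=zp\vee zq,\qquad (p\vee q)z=pz\vee qz .
\end{equation}
The order is given by $p\le q\iff p\vee q=q$. Hence every map that preserves $\vee$ is monotone; by \eqref{eq:dist} this applies to left and right multiplication by $z$.

Every residuated lattice satisfies \eqref{eq:dist}. Indeed, by \eqref{eq:res}, for every $w$,
\[
z(p\vee q)\le w\iff p\vee q\le z\backslash w\iff p,q\le z\backslash w\iff zp\vee zq\le w,
\]
and the second identity follows in the same way with $w/z$ in place of $z\backslash w$. For finite lattices there is a standard converse, which lets us define examples by their order and multiplication alone.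

\begin{lemma}\label{lem:finite}
Let $L$ be a finite lattice with least element $0$ and greatest element $1$. Let $\cdot$ be an associative operation on $L$ with unit $1$ that satisfies \eqref{eq:dist} and $z0=0=0z$. Then there are unique operations $\backslash$ and $/$ that make $L$ an integral residuated lattice.
\end{lemma}

\begin{proof}
Fix $a,b\in L$ and let $Z=\{z: az\le b\}$. The set $Z$ contains $0$ and is closed under binary joins by \eqref{eq:dist}; being finite, it has a greatest element, which we call $a\backslash b$. Since multiplication is monotone, $Z$ is a down-set, so $az\le b\iff z\le a\backslash b$. The set $\{z: za\le b\}$ gives $b/a$ in the same way. Uniqueness holds because \eqref{eq:res} forces the residuals to be these greatest elements.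
\end{proof}

All our algebras arise in one way: take a finite lattice $I$ with zero multiplication, and place on top of it a unit and possibly one idempotent $c$ whose action on $I$ is prescribed.

\begin{lemma}\label{lem:construction}
Let $I$ be a finite lattice with least element $0$, and let $\lambda,\rho\colon I\to I$ preserve binary joins and satisfy
\[
\lambda(i)\le i,\qquad \rho(i)\le i,\qquad \lambda\lambda=\lambda,\qquad \rho\rho=\rho,\qquad \lambda\rho=\rho\lambda .
\]
\begin{enumerate}
\item[(a)] Order $I\cup\{c,1\}$ by extending the order of $I$ with $i<c<1$ for all $i\in I$. Let $1$ be the unit, and put $cc=c$, $ci=\lambda(i)$, $ic=\rho(i)$ and $ij=0$ for $i,j\in I$. This is an integral residuated lattice, denoted by $\mathbf I[\lambda,\rho]$.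
\item[(b)] The lattice $I\cup\{1\}$ with a new top element $1$ as unit and $ij=0$ for $i,j\in I$ is an integral residuated lattice, denoted by $\mathbf I^{1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We verify the hypotheses of Lemma~\ref{lem:finite}. The element $0$ is absorbing because $\lambda(0)\le0$ and $\rho(0)\le 0$.

\emph{Associativity.} Triples containing $1$ are trivial, so take $p,q,r\in I\cup\{c\}$. If all three equal $c$, both bracketings give $c$. If exactly one factor $i$ lies in $I$, the three cases are
\[
(cc)i=\lambda(i)=\lambda\lambda(i)=c(ci),\qquad i(cc)=\rho(i)=\rho\rho(i)=(ic)c,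
\]
and $(ci)c=\rho\lambda(i)=\lambda\rho(i)=c(ic)$. Suppose that at least two factors lie in $I$. If $r\in I$, then one of $p,q$ lies in $I$, so $pq\in I$ and $(pq)r=0$. If $r=c$, then $p,q\in I$ and $(pq)r=0c=0$. The same two cases for $p$ in place of $r$ give $p(qr)=0$.

\emph{Distributivity.} Reversing the order of multiplication exchanges $\lambda$ and $\rho$, so it suffices to prove $z(p\vee q)=zp\vee zq$, and we may assume $z\ne1$. If $p,q\in I$, then both sides are $0$ for $z\in I$, and for $z=c$ the claim is that $\lambda$ preserves joins. Otherwise $p$ and $q$ are comparable, say $p<q$ with $q\in\{c,1\}$, and we need $zp\le zq$. For $z=c$ we have $cp\le c=cq$. For $z=i\in I$ and $q=1$ we have $ip\in\{0,\rho(i)\}$, so $ip\le i=iq$. For $z=i\in I$ and $q=c$ we have $p\in I$, so $ip=0$.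

(b) Take $\lambda$ and $\rho$ to be the identity in (a). The subset $I\cup\{1\}$ is closed under $\wedge,\vee,\cdot$, so it inherits the hypotheses of Lemma~\ref{lem:finite}.
\end{proof}

\section{The obstruction}\label{sec:idea}

In any semilattice-ordered monoid, a map $z\mapsto uzv$ with $u,v\le1$ preserves joins and moves every element down. If such a map fixes a join $s=t\vee x$ and pushes $t$ below $x$, then $t$ contributed nothing to the join.

\begin{lemma}\label{lem:collapse}
Let $\mathbf D$ be a semilattice-ordered monoid, and let $s,t,x,u,v\in D$ satisfy
\[
u\le1,\qquad v\le1,\qquad s=t\vee x,\qquad usv=s,\qquad utv\le x .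
\]
Then $x=s$.
\end{lemma}

\begin{proof}
By monotonicity $uxv\le 1x1=x$. So $s=usv=u(t\vee x)v=utv\vee uxv\le x$ by \eqref{eq:dist}, and $x\le t\vee x=s$.
\end{proof}

The hypotheses $u,v\le1$ cannot be dropped: for the subsets of the group $\{e,g\}$ under union and elementwise product, take $s=\{e,g\}$, $t=u=\{g\}$ and $x=v=\{e\}$.

To obtain a span without an amalgam we divide the hypotheses of Lemma~\ref{lem:collapse} between two integral extensions of an algebra $\mathbf A$. The algebra $\mathbf B$ supplies $x$ with $s=t\vee x$ and $x\ne s$, and $\mathbf C$ supplies $u,v$ with $usv=s$. The condition $utv\le x$ involves both algebras, so we split it at an element $a$ into $utv\le a$ in $\mathbf C$ and $a\le x$ in $\mathbf B$. The elements $s,t,a$ occur on both sides and must lie in $A$.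

In this scheme $a,t,s,1$ are distinct. Since $x\ne s=t\vee x$, neither $s$ nor $t$ is below $x$; as $a\le x$, neither is below $a$. If $t=s$, then $s=utv\le a$, which is false. If $s=1$, then $uv=1$, hence $u=v=1$ by integrality and $t\le a$, which is false. Finally $a,t\le s<1$. So $\mathbf A$ needs four elements, and we take the simplest choice, with $a=0$ and zero multiplication.

\begin{definition}\label{def:AB}
Let $\mathbf A=\mathbf I^1$ for the chain $I=\{0<t<s\}$. Let $\mathbf B=\mathbf I^1$ for the four-element Boolean lattice $I=\{0,t,x,s\}$ with atoms $t,x$, so that $t\vee x=s$ and $t\wedge x=0$.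
\end{definition}

In both algebras $pq=0$ whenever $p,q\neq1$, and $s$ is the largest element other than $1$. In particular $t\backslash0=0/t=s$ in $\mathbf A$. It remains to find $\mathbf C$. The first attempt uses a single multiplier $u=c$, with $v=1$.

\begin{example}\label{ex:naive}
On the chain $I=\{0<t<s\}$ let $\lambda=\rho$ send $0,t,s$ to $0,0,s$. This map is monotone, hence preserves joins in a chain, and it is decreasing and idempotent. So $\mathbf C_0=\mathbf I[\lambda,\lambda]$ is a commutative integral residuated lattice on the chain $0<t<s<c<1$, with $ct=0$ and $cs=s$. The set $A$ is closed under $\wedge,\vee,\cdot,1$ in $\mathbf C_0$, with the operations of $\mathbf A$. If $\mathbf B$ and $\mathbf C_0$ were both contained in a semilattice-ordered monoid, with $A$ in common, we could compute there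
\[
s=cs=c(t\vee x)=ct\vee cx\le 0\vee x=x,
\]
which is false in $\mathbf B$. This is the whole obstruction. But $\mathbf A$ is not a subalgebra of $\mathbf C_0$: the residual $0/t$ equals $s$ in $\mathbf A$ and $c$ in $\mathbf C_0$.
\end{example}

The defect cannot be repaired by changing the algebras. The inequality $ct\le a$ places $c$ below a residual that belongs to $A$, and this residual does the work of $c$ inside $\mathbf B$.

\begin{proposition}\label{prop:onesided}
Let $\mathbf A'\le\mathbf B'$ and $\mathbf A'\le\mathbf C'$ be integral residuated lattices. Let $s,t,a\in A'$, $x\in B'$, $c\in C'$ satisfy $s=t\vee x$ and $a\le x$ in $\mathbf B'$, and $cs=s$ and $ct\le a$ in $\mathbf C'$. Then $x=s$.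
\end{proposition}

\begin{proof}
Let $d=a/t\in A'$. In $\mathbf C'$ we have $c\le d\le1$, so $s=cs\le ds\le s$; also $dt\le a$. The relations $ds=s$ and $dt\le a$ hold in $\mathbf A'$, hence in $\mathbf B'$. Lemma~\ref{lem:collapse} in $\mathbf B'$ with $u=d$ and $v=1$ gives $x=s$.
\end{proof}

The mirror statement for $sc=s$, $tc\le a$ holds with $d=t\backslash a$. If $\mathbf C'$ is commutative, then $uzv=(uv)z$, so the scheme yields nothing. We must multiply on both sides, in a noncommutative algebra. This escapes Proposition~\ref{prop:onesided} because $ctc\le0$ only says that $c\le 0/(tc)$, and $tc$ need not lie in $A$.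

We therefore look for a finite integral residuated lattice $\mathbf C'\ge\mathbf A$ with an element $c$ such that $csc=s$ and $ctc\le0$. These conditions dictate most of the structure. From $s=csc\le cs\le s$ and $s=csc\le sc\le s$ we get $cs=s=sc$. The sequence $c\ge c^2\ge\cdots$ stabilizes at an idempotent $e=c^n$, which satisfies $es=s=se$ and $ete\le ctc\le0$; so we may assume that $c$ is idempotent. Next, $c\not\le s$, since otherwise $s=cs\le ss=0$. As $0/t=t\backslash0=s$, it follows that
\[
y=ct\not\le0\qquad\text{and}\qquad y'=tc\not\le0 .
\]
Idempotence gives $cy=y$ and $y'c=y'$, while $cy'=yc=ctc\le0$. If $y\le y'$, then $y=cy\le cy'\le0$; if $y'\le y$, then $y'=y'c\le yc\le0$. So $y$ and $y'$ are incomparable, both lie below $t$, and hence neither belongs to the chain $A$. Finally $s=sc\le c$, $c\not\le s$, and $c\ne1$ because $t\not\le0$. Thus $\mathbf C'$ contains seven distinct elements $0,y,y',t$ and $s<c<1$. If it has no others, then $y\vee y'=t$, $y\wedge y'=0$, all products of elements below $s$ are bounded by $ss=0$, and the products with $c$ are those just computed. The next section shows that this candidate exists.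

\section{The counterexample}\label{sec:example}

\begin{definition}\label{def:C}
Let $I=\{0,y,y',t,s\}$, where $\{0,y,y',t\}$ is a four-element Boolean lattice with atoms $y,y'$, and $t<s$. Define $\lambda,\rho\colon I\to I$ by $\lambda(s)=\rho(s)=s$, and $\lambda(i)=i\wedge y$, $\rho(i)=i\wedge y'$ for $i\le t$. Let $\mathbf C=\mathbf I[\lambda,\rho]$.
\end{definition}

So $C=\{0,y,y',t,s,c,1\}$ is ordered as in Figure~\ref{fig:hasse}, the unit is $1$, $cc=c$, $ij=0$ for $i,j\in I$, and
\[
\begin{array}{c|ccccc}
i & 0 & y & y' & t & s\\ \hline
ci=\lambda(i) & 0 & y & 0 & y & s\\
ic=\rho(i) & 0 & 0 & y' & y' & s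
\end{array}
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7, every node/.style={inner sep=2pt}]
\node (a0) at (0,0) {$0$}; \node (at) at (0,2) {$t$};
\node (as) at (0,3) {$s$}; \node (a1) at (0,5) {$1$};
\draw (a0)--(at)--(as)--(a1); \node at (0,-1) {$\mathbf A$};
\node (b0) at (4,0) {$0$}; \node (bt) at (3,2) {$t$}; \node (bx) at (5,2) {$x$};
\node (bs) at (4,3) {$s$}; \node (b1) at (4,5) {$1$};
\draw (b0)--(bt)--(bs)--(b1); \draw (b0)--(bx)--(bs); \node at (4,-1) {$\mathbf B$};
\node (c0) at (8,0) {$0$}; \node (cy) at (7,1) {$y$}; \node (cz) at (9,1) {$y'$};
\node (ct) at (8,2) {$t$}; \node (cs) at (8,3) {$s$};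
\node (cc) at (8,4) {$c$}; \node (c1) at (8,5) {$1$};
\draw (c0)--(cy)--(ct)--(cs)--(cc)--(c1); \draw (c0)--(cz)--(ct); \node at (8,-1) {$\mathbf C$};
\end{tikzpicture}
\caption{The lattice orders of the algebras $\mathbf A\le\mathbf B$ and $\mathbf A\le\mathbf C$ that have no amalgam. The common elements $0,t,s,1$ are drawn at the same heights in the three diagrams.}
\label{fig:hasse}
\end{figure}

\begin{proposition}\label{prop:span}
The algebras $\mathbf A,\mathbf B,\mathbf C$ are integral residuated lattices, and $\mathbf A$ is a subalgebra of both $\mathbf B$ and $\mathbf C$.
\end{proposition}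

\begin{proof}
For $\mathbf A$ and $\mathbf B$ the first claim is Lemma~\ref{lem:construction}(b). For $\mathbf C$ we check the hypotheses of Lemma~\ref{lem:construction}(a) for $\lambda$; exchanging $y$ and $y'$ gives them for $\rho$. The map $\lambda$ is decreasing by definition, and idempotent because it fixes its values $0,y,s$. It preserves joins of elements $i,j\le t$ by distributivity of the Boolean lattice, and $\lambda(i\vee s)=s=\lambda(i)\vee\lambda(s)$. Both $\lambda\rho$ and $\rho\lambda$ fix $s$ and send $i\le t$ to $i\wedge y\wedge y'=0$.

The set $A=\{0,t,s,1\}$ is a chain in $\mathbf B$ and in $\mathbf C$, it contains the unit, and products of its elements other than $1$ are $0$. So $A$ is closed under $\wedge,\vee,\cdot,1$, and these operations agree with those of $\mathbf A$. It remains to show that $a\backslash a'$ and $a'/a$, for $a,a'\in A$, have the same value in all three algebras. Recall that they are the largest $z$ with $az\le a'$ and with $za\le a'$, respectively.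

If $a\le a'$, then $z=1$ qualifies and both residuals equal $1$. If $a=1$, both equal $a'$. The remaining pairs $(a,a')$ are $(t,0)$, $(s,0)$ and $(s,t)$. For these, $z=s$ qualifies because $as=sa=0$, and $z=1$ does not because $a\not\le a'$. In $\mathbf A$ and $\mathbf B$ every element other than $1$ is below $s$, so both residuals equal $s$. In $\mathbf C$ every element other than $1$ and $c$ is below $s$, and $z=c$ does not qualify:
\[
tc=y'\not\le0,\qquad ct=y\not\le0,\qquad sc=cs=s\not\le0,\qquad sc=cs=s\not\le t .
\]
So both residuals equal $s$ in $\mathbf C$ as well.
\end{proof}

The obstruction uses neither meets nor residuals, and we state it in that generality.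

\begin{theorem}\label{thm:reducts}
Let $\mathbf D$ be a semilattice-ordered monoid, and let $f\colon B\to D$ and $g\colon C\to D$ preserve $\vee,\cdot,1$ and agree on $A$. Then $f(x)=f(s)$. In particular, there is no such triple $\mathbf D,f,g$ with $f$ injective.
\end{theorem}

\begin{proof}
Write $\bar z$ for the image of $z\in B\cup C$ under $f$ or $g$; this is unambiguous because $B\cap C=A$. In $\mathbf C$ we have $c\le1$, $csc=s$ and $ctc=yc=0$. In $\mathbf B$ we have $s=t\vee x$ and $0\le x$. Since $f$ and $g$ preserve $\vee,\cdot,1$ and hence $\le$, we obtain in $\mathbf D$
\[
\bar c\le1,\qquad \bar s=\bar t\vee\bar x,\qquad \bar c\,\bar s\,\bar c=\bar s,\qquad \bar c\,\bar t\,\bar c=\bar0\le\bar x .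
\]
Lemma~\ref{lem:collapse} with $u=v=\bar c$ gives $\bar x=\bar s$.
\end{proof}

No integrality is required of $\mathbf D$, and $\bar0$ need not be its least element: the two inequalities $\bar c\le1$ and $\bar0\le\bar x$ are carried over from $\mathbf C$ and $\mathbf B$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:span} the inclusions of $\mathbf A$ in $\mathbf B$ and $\mathbf C$ form a span of integral residuated lattices of the stated sizes. Suppose that a residuated lattice $\mathbf D$ with embeddings $\psi_B,\psi_C$ is an amalgam. By \eqref{eq:dist}, $\mathbf D$ is a semilattice-ordered monoid, so $\psi_B(x)=\psi_B(s)$ by Theorem~\ref{thm:reducts}. This contradicts the injectivity of $\psi_B$.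
\end{proof}

\section{Total collapse and its consequences}\label{sec:collapse}

Without residuals the damage can be limited to the identification of $x$ with $s$. The map $f\colon B\to C$ that fixes $A$ and sends $x$ to $s$ is monotone, satisfies $f(t\vee x)=s=f(t)\vee f(x)$ for the only incomparable pair, and sends elements other than $1$ into $\{0,t,s\}$. So it preserves $\vee,\cdot,1$, and Theorem~\ref{thm:reducts} allows $\mathbf D=\mathbf C$ with $g$ the identity. With residuals the identification spreads to everything, because $\bar s\le\bar x$ says that the residual $\bar s\backslash\bar x$ lies above $1$.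

Recall that a \emph{pushout} of $\mathbf B\leftarrow\mathbf A\to\mathbf C$ in a class $\mathsf K$, viewed as a category with homomorphisms as morphisms, is an algebra $\mathbf P\in\mathsf K$ with homomorphisms $p_B\colon\mathbf B\to\mathbf P$, $p_C\colon\mathbf C\to\mathbf P$ agreeing on $A$ such that, for every $\mathbf D\in\mathsf K$ and all homomorphisms $f\colon\mathbf B\to\mathbf D$, $g\colon\mathbf C\to\mathbf D$ agreeing on $A$, there is exactly one homomorphism $h\colon\mathbf P\to\mathbf D$ with $h\circ p_B=f$ and $h\circ p_C=g$.

\begin{theorem}\label{thm:collapse}
If $\mathbf D$ is any residuated lattice and $f\colon\mathbf B\to\mathbf D$, $g\colon\mathbf C\to\mathbf D$ are homomorphisms agreeing on $A$, then $f$ and $g$ are constant with value $1$. Hence in the category of residuated lattices, and in the category of integral residuated lattices, the pushout of $\mathbf B\leftarrow\mathbf A\to\mathbf C$ is the trivial algebra.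
\end{theorem}

\begin{proof}
In $\mathbf B$ we have $s\backslash x=s$, since $ss=0\le x$ and $s1=s\not\le x$. By Theorem~\ref{thm:reducts}, $f(s)\cdot1\le f(x)$, so
\[
1\le f(s)\backslash f(x)=f(s\backslash x)=f(s)\le f(1)=1 .
\]
Thus $f(s)=1$ and $f(0)=f(ss)=1$. For $z\in B$, monotonicity gives $1=f(0)\le f(z)\le f(1)=1$. Since $g(0)=f(0)=1$, the same inequalities give $g(z)=1$ for $z\in C$.

Let $\mathbf P$ be the one-element algebra, with the constant maps $p_B,p_C$. In any residuated lattice $\mathbf D$ the set $\{1\}$ is a subalgebra, because $1\backslash1=1=1/1$; so there is exactly one homomorphism $h\colon\mathbf P\to\mathbf D$. As $f$ and $g$ are constant with value $1$, we have $h\circ p_B=f$ and $h\circ p_C=g$.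
\end{proof}

A residuated lattice is \emph{distributive} if its lattice reduct is distributive.

\begin{corollary}\label{cor:range}
Let $\mathsf K$ be any class of residuated lattices with $\mathbf A,\mathbf B,\mathbf C\in\mathsf K$. Then $\mathsf K$ fails the AP. It also fails the weakening of the AP in which only a prescribed one of $\psi_B,\psi_C$ must be an embedding and the other is just a homomorphism. In particular, this holds for every variety of residuated lattices containing $\mathbf B$ and $\mathbf C$. Examples are the varieties of all residuated lattices, of distributive ones, of integral ones, and of integral distributive ones satisfying $x^{n+1}=x^n$ for a fixed $n\ge2$. It also holds for the expansions of these classes by a constant denoting the least element.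
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:collapse}, homomorphisms $\psi_B,\psi_C$ that agree on $A$ are constant, so neither is injective. A variety containing $\mathbf B$ contains its subalgebra $\mathbf A$.

For the examples, the lattice reducts of $\mathbf B$ and $\mathbf C$ are isomorphic to the lattices of sets
\[
\varnothing,\{1\},\{2\},\{1,2\},\{1,2,3\}
\quad\text{and}\quad
\varnothing,\{1\},\{2\},\{1,2\},\{1,2,3\},\{1,2,3,4\},\{1,2,3,4,5\}
\]
under $\cap$ and $\cup$, so they are distributive. Every element $z$ of $\mathbf B$ or $\mathbf C$ is $1$ or $c$, hence idempotent, or satisfies $z^2=0=z^3$. So $z^3=z^2$, and multiplying by $z^{n-2}$ gives $z^{n+1}=z^n$ for $n\ge2$.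

The expansion of $\mathsf K$ consists of the members of $\mathsf K$ that have a least element, with this element named by a constant. The algebras $\mathbf A,\mathbf B,\mathbf C$ have the same least element $0$, so the inclusions form a span in the expanded class. Homomorphisms of the expansions are in particular homomorphisms of residuated lattices, so Theorem~\ref{thm:collapse} applies to them.
\end{proof}

\section{The identities $x^{n+1}=x^n$}\label{sec:threshold}

For $n\ge2$ the variety in Theorem~\ref{thm:threshold} contains $\mathbf B$ and $\mathbf C$, as shown in the proof of Corollary~\ref{cor:range}, so it fails the AP by that corollary. It remains to prove the AP for $n=1$, that is, for integral residuated lattices satisfying $x^2=x$. We reduce this to a theorem on Heyting algebras.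

A \emph{Brouwerian algebra} is an algebra $\langle L,\wedge,\vee,\to,1\rangle$, where $\langle L,\wedge,\vee\rangle$ is a lattice with greatest element $1$ and
\begin{equation}\label{eq:brouwer}
a\wedge z\le b\iff z\le a\to b .
\end{equation}
A \emph{Heyting algebra} is a Brouwerian algebra with a least element $0$, named by an additional constant. The variety of Heyting algebras has the AP \cite{Mak}.

\begin{lemma}\label{lem:brouwer}
In an integral residuated lattice satisfying $x^2=x$ we have $xy=x\wedge y$ and $x\backslash y=y/x$, and $\langle R,\wedge,\vee,\backslash,1\rangle$ is a Brouwerian algebra. Conversely, a Brouwerian algebra with $xy=x\wedge y$ and $x\backslash y=y/x=x\to y$ is an integral residuated lattice satisfying $x^2=x$.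
\end{lemma}

\begin{proof}
Integrality gives $xy\le x1=x$ and $xy\le 1y=y$. Hence
\[
xy\le x\wedge y=(x\wedge y)(x\wedge y)\le xy .
\]
Both $x\backslash y$ and $y/x$ are then the largest $z$ with $x\wedge z\le y$, and \eqref{eq:res} becomes \eqref{eq:brouwer}. Conversely, $\wedge$ is an idempotent commutative monoid operation with unit $1$, and \eqref{eq:brouwer} gives both equivalences in \eqref{eq:res}.
\end{proof}

The two passages in Lemma~\ref{lem:brouwer} are inverse to each other and express each operation of one structure as an operation of the other. So the two classes have the same embeddings, and it suffices to prove the AP for Brouwerian algebras. The theorem on Heyting algebras does not apply directly, since a Brouwerian algebra may have no least element, and an embedding need not preserve one. Adjoining a new least element to every algebra removes both difficulties.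

\begin{lemma}\label{lem:bottom}
For a Brouwerian algebra $\mathbf L$, let $\mathbf L_0$ be $L\cup\{0\}$ with a new least element $0$, where $a\to0=0$ for $a\in L$, $0\to b=1$ for $b\in L\cup\{0\}$, and $a\to b$ is unchanged for $a,b\in L$. Then $\mathbf L_0$ is a Heyting algebra, and $\mathbf L$ is a subalgebra of its Brouwerian reduct. Every embedding $h\colon\mathbf L\to\mathbf L'$ of Brouwerian algebras extends, by $0\mapsto0$, to an embedding $h_0\colon\mathbf L_0\to\mathbf L'_0$ of Heyting algebras.
\end{lemma}

\begin{proof}
We check \eqref{eq:brouwer} in $\mathbf L_0$. If $a=0$ or $z=0$, both sides hold. Let $a,z\in L$. If $b\in L$, this is \eqref{eq:brouwer} in $\mathbf L$. If $b=0$, both sides fail, because $a\wedge z$ and $z$ lie in $L$. The operations of $\mathbf L_0$ restrict to those of $\mathbf L$ by definition. The map $h_0$ is injective because $h$ is injective with values in $L'$. It preserves the operations on arguments from $L$ because $h$ does. When an argument is $0$, the values are given by $0\wedge b=0$, $0\vee b=b$, $0\to b=1$, and $a\to0=0$ for $a\neq0$, in both $\mathbf L_0$ and $\mathbf L'_0$; these rules are respected since $h_0(a)\ne0$ for $a\ne0$.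
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}]
Only $n=1$ remains. Let $h\colon\mathbf L\to\mathbf M$ and $k\colon\mathbf L\to\mathbf N$ be embeddings of Brouwerian algebras. By Lemma~\ref{lem:bottom}, $h_0\colon\mathbf L_0\to\mathbf M_0$ and $k_0\colon\mathbf L_0\to\mathbf N_0$ form a span of Heyting algebras. By \cite{Mak} there are a Heyting algebra $\mathbf H$ and embeddings $\psi\colon\mathbf M_0\to\mathbf H$, $\chi\colon\mathbf N_0\to\mathbf H$ with $\psi\circ h_0=\chi\circ k_0$. The restrictions $\psi|_M$ and $\chi|_N$ are embeddings of $\mathbf M$ and $\mathbf N$ into the Brouwerian reduct of $\mathbf H$, and $\psi|_M\circ h=\chi|_N\circ k$. So Brouwerian algebras have the AP, and by Lemma~\ref{lem:brouwer} so do integral residuated lattices satisfying $x^2=x$.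
\end{proof}

\begin{thebibliography}{9}

\bibitem{JS}
Peter Jipsen, Simon Santschi,
\emph{Residuated lattices do not have the amalgamation property},
arXiv:2504.16111 (2025).

\bibitem{Mak}
L.~L.~Maksimova,
\emph{Craig's theorem in superintuitionistic logics and amalgamable varieties of pseudo-Boolean algebras},
Algebra i Logika 16 (1977), 643--681.

\end{thebibliography}
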